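\title{A canonically positive basis for the cluster algebra of an affine quiver}

\begin{abstract}
Let $Q$ be an affine quiver and let $\mathcal A$ be the cluster algebra with principal coefficients attached to it. An element of $\mathcal A$ is positive if its Laurent expansion in every cluster has non-negative coefficients. We prove that the cluster monomials, together with the products $F_n^{\mathbf y^\delta}(z)X_R$ of a quantized Chebyshev polynomial of the first kind in the cluster character $z$ of a homogeneous quasi-simple module and the cluster character of a rigid regular module $R$, form a basis of $\mathcal A$ whose non-negative span is exactly the set of positive elements. Such a basis is unique up to monomials in the coefficients, its structure constants are non-negative, and the result passes to all coefficients of geometric type.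
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The cluster algebra and its positive elements}

Let $Q$ be an \emph{affine quiver}: a quiver without oriented cycles whose underlying graph is a Euclidean (extended Dynkin) diagram. Its vertices are $1,\dots,m$. Sums such as $\sum_{i\to j}$ run over arrows, so multiple arrows count with multiplicity. We attach to $Q$ the skew-symmetric matrix $B_Q=(b_{ij})$ with
\[
b_{ij}=\#\{\text{arrows } j\to i\}-\#\{\text{arrows } i\to j\}.
\]
We write $[a]_+=\max(a,0)$, componentwise for vectors, and $\alpha_1,\dots,\alpha_m$ for the standard basis of $\mathbb Z^m$.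

Let $\mathbf x=(x_1,\dots,x_m)$ and $\mathbf y=(y_1,\dots,y_m)$ be indeterminates. The tropical semifield $\mathbb P=\operatorname{Trop}(y_1,\dots,y_m)$ is the multiplicative group of Laurent monomials $\mathbf y^\nu$, $\nu\in\mathbb Z^m$, with the auxiliary addition $\mathbf y^\nu\oplus\mathbf y^{\nu'}=\mathbf y^{\min(\nu,\nu')}$. Its group ring is $\mathbb{ZP}=\mathbb Z[y_1^{\pm1},\dots,y_m^{\pm1}]$, and $\mathbb{NP}\subset\mathbb{ZP}$ is the semiring of Laurent polynomials with non-negative integer coefficients.

A \emph{seed} $t=(\mathbf x_t,\mathbf y_t,B_t)$ consists of a free generating $m$-tuple $\mathbf x_t$ of the field $\mathbb Q(\mathbf x,\mathbf y)$ over $\mathbb Q(\mathbf y)$, an $m$-tuple $\mathbf y_t$ in $\mathbb P$, and a skew-symmetric integer matrix $B_t$. Dropping the subscript $t$, the mutation $\mu_k(t)$ at $k$ keeps $x_j$ for $j\ne k$ and is given by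
\begin{equation}\label{eq:mut}
x_kx_k'=\frac{y_k\prod_i x_i^{[b_{ik}]_+}+\prod_i x_i^{[-b_{ik}]_+}}{1\oplus y_k},\qquad
y_k'=y_k^{-1},\qquad
y_j'=y_j\,y_k^{[b_{kj}]_+}(1\oplus y_k)^{-b_{kj}}\quad(j\neq k),
\end{equation}
with $b'_{ij}=-b_{ij}$ if $k\in\{i,j\}$ and $b'_{ij}=b_{ij}+[b_{ik}]_+[b_{kj}]_+-[-b_{ik}]_+[-b_{kj}]_+$ otherwise. Mutation at $k$ is an involution. The Fomin--Zelevinsky cluster algebra with principal coefficients $\mathcal A=\mathcal A(Q,\mathbf x,\mathbf y)$ is built from the initial seed $t_0=(\mathbf x,\mathbf y,B_Q)$, at which $1\oplus y_k=1$. The \emph{clusters} are the sets $\mathbf x_t$ of the seeds reached from $t_0$ by mutations, their elements are the \emph{cluster variables}, and $\mathcal A$ is the $\mathbb{ZP}$-algebra they generate. A \emph{cluster monomial} is a monomial in cluster variables that belong to a common cluster.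

Every element of $\mathcal A$ is a Laurent polynomial with coefficients in $\mathbb{ZP}$ in the variables of each cluster $C$; this is its \emph{$C$-expansion}, and a Laurent monomial in $C$ \emph{occurs} in it if its coefficient is nonzero. An element is \emph{positive} if all its expansions have coefficients in $\mathbb{NP}$. Positive elements are closed under sums and products. A $\mathbb{ZP}$-basis $\mathcal B$ of $\mathcal A$ is \emph{canonically positive} if the positive elements are exactly the $\mathbb{NP}$-linear combinations of elements of $\mathcal B$.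

This condition leaves no freedom. Call a nonzero positive element \emph{atomic} if it is not a sum of two nonzero positive elements.

\begin{lemma}\label{lem:atoms}
If $\mathcal B$ is a canonically positive basis, then the atomic elements are exactly the products $\pi b$ with $\pi\in\mathbb P$ and $b\in\mathcal B$.
\end{lemma}

\begin{proof}
A nonzero positive element is a finite sum of terms $\pi b$, each of them positive, so an atomic element is a single term. Conversely let $\pi b=f+g$ with $f,g$ positive, and expand $f$ and $g$ in $\mathcal B$ with coefficients in $\mathbb{NP}$. The coefficients of any $b'\ne b$ add up to $0$, so both vanish. The coefficients of $b$ add up to $\pi$; evaluating at $\mathbf y=1$ shows that one of them is $0$. Hence $f=0$ or $g=0$.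
\end{proof}

So the question is to find the atomic elements and to decide whether they form a basis.

\subsection{Cluster characters and the problem}\label{sub:problem}

Modules are finite-dimensional complex representations of $Q$; the notions from representation theory used here are recalled in Section~\ref{sec:modules}. The Euler form of $Q$ is $\langle a,b\rangle=\sum_i a_ib_i-\sum_{i\to j}a_ib_j$. The \emph{cluster character} of a module $M$ is
\begin{equation}\label{eq:CC}
X_M=\sum_{e}\chi(\operatorname{Gr}_{e}M)\prod_{i=1}^m y_i^{e_i}\,x_i^{-\langle e,\alpha_i\rangle-\langle \alpha_i,\underline{\dim}\,M-e\rangle},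
\end{equation}
where $\operatorname{Gr}_eM$ is the projective variety of submodules of $M$ of dimension vector $e$ and $\chi$ is the Euler characteristic. Two facts are known and belong to the setting of the problem. First, $X_M$ is a non-initial cluster variable when $M$ is indecomposable and \emph{rigid}, that is, $\operatorname{Ext}^1(M,M)=0$. For the Kronecker quiver $1\rightrightarrows2$ and the simple module $S_1$, formula \eqref{eq:CC} gives $X_{S_1}=(1+y_1x_2^2)/x_1$, the mutation of $x_1$. Second, let $\delta$ be the minimal positive imaginary root of $Q$ and let $M_\lambda$ be the quasi-simple module of a homogeneous tube, so that $\underline{\dim}\,M_\lambda=\delta$; then $X_{M_\lambda}$ does not depend on $\lambda$. We denote it by $z$, and we put $\mathbf y^\delta=\prod_iy_i^{\delta_i}$. Let $\mathcal E_{\mathcal R}$ be the set of rigid regular modules, including $0$, with $X_0=1$.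

Which elements should be atomic? The algebra $\mathcal A$ has a basis indexed by $a\in\mathbb Z^m$ (Proposition~\ref{prop:BFZ}). The cluster monomials turn out to be the products $X_M\mathbf x^p$ with $M$ rigid and $p\in\mathbb N^m$ supported outside the support of $M$, and it is natural to give such a product the index $a=\underline{\dim}\,M-p$. The indices that are missed are the vectors $n\delta+\underline{\dim}\,R$ with $n\ge1$ and $R\in\mathcal E_{\mathcal R}$ (Proposition~\ref{prop:dimvec}). The module $M_{\lambda_1}\oplus\dots\oplus M_{\lambda_n}\oplus R$ has this dimension vector and the character $z^nX_R$, which is therefore the first guess for the missing elements.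

The guess fails at $n=2$. For the Kronecker quiver $\delta=(1,1)$, the submodules of $M_\lambda$ have dimension vectors $(0,0)$, $(0,1)$, $(1,1)$, and
\begin{equation}\label{eq:zK}
z=\frac{x_1}{x_2}+y_1y_2\,\frac{x_2}{x_1}+\frac{y_2}{x_1x_2}.
\end{equation}
In $z^2$ the first two terms produce the cross term $2y_1y_2$. It can be removed: $z^2-2y_1y_2$ has non-negative coefficients in the initial cluster and, as Section~\ref{sec:kronecker} shows, in all clusters. So $z^2$ is not atomic. No further multiple of $1$ can be removed, since the monomial $1$ does not occur in $z^2-2y_1y_2$. The polynomials that remove all cross terms from $(t+yt^{-1})^n$ are the \emph{quantized Chebyshev polynomials of the first kind},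
\[
F_1^y(x)=x,\qquad F_2^y(x)=x^2-2y,\qquad F_{n+1}^y(x)=xF_n^y(x)-yF_{n-1}^y(x)\quad(n\ge2),
\]
which satisfy $F_n^y(t+yt^{-1})=t^n+y^nt^{-n}$. We put
\[
z_n=F_n^{\mathbf y^\delta}(z)\quad(n\ge1),\qquad z_0=1 .
\]
The problem, which comes from Dupont \cite{Dup}, is to prove or disprove that for every affine quiver $Q$ the set
\[
\mathcal B=\{\text{cluster monomials}\}\sqcup\{z_nX_R \mid n\ge1,\ R\in\mathcal E_{\mathcal R}\}
\]
is a canonically positive $\mathbb{ZP}$-basis of $\mathcal A(Q,\mathbf x,\mathbf y)$.

\subsection{Results}

\begin{theorem}\label{thm:main}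
Let $Q$ be an affine quiver. Then:
\begin{enumerate}
\item[(a)] $\mathcal B$ is a $\mathbb{ZP}$-basis of $\mathcal A$;
\item[(b)] every element of $\mathcal B$ is positive;
\item[(c)] every positive element of $\mathcal A$ is an $\mathbb{NP}$-linear combination of elements of $\mathcal B$.
\end{enumerate}
Hence $\mathcal B$ is canonically positive.
\end{theorem}

\begin{theorem}\label{thm:compl}
Let $Q$ be an affine quiver.
\begin{enumerate}
\item[(i)] The canonically positive basis of $\mathcal A$ is unique up to multiplying its elements by elements of $\mathbb P$.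
\item[(ii)] The structure constants of $\mathcal B$ lie in $\mathbb{NP}$.
\item[(iii)] Let $\mathbb P'$ be a tropical semifield on a free abelian group, possibly trivial, let $\mathbf y'\in\mathbb P'^m$, and let $\mathcal A'$ be the cluster algebra over $\mathbb{ZP}'$ with initial seed $(\mathbf x,\mathbf y',B_Q)$. Let $\varphi\colon\mathbb{ZP}[\mathbf x^{\pm1}]\to\mathbb{ZP}'[\mathbf x^{\pm1}]$ be the ring homomorphism with $x_i\mapsto x_i$, $y_i\mapsto y_i'$. Then $\varphi(\mathcal B)$ is a canonically positive $\mathbb{ZP}'$-basis of $\mathcal A'$, positivity being defined with $\mathbb{NP}'$ in place of $\mathbb{NP}$.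
\end{enumerate}
\end{theorem}

The three parts of Theorem~\ref{thm:main} rest on three different ideas. For (a) we show that $\mathcal B$ is unitriangular with respect to the standard monomials (Section~\ref{sec:basis}). For (b) we write $z_n$, for each cluster $C$, as a sum of two cluster variables divided by a variable of $C$ (Sections~\ref{sec:moving} and~\ref{sec:positive}). For (c) we find, for each element $b$ of a finite set $S\subset\mathcal B$, a cluster and a Laurent monomial in it that detects $b$ and no other element of $S$ (Section~\ref{sec:separate}). The ideas for (b) and (c) are visible for the Kronecker quiver, which is worked by hand in Section~\ref{sec:kronecker}.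

\section{Chebyshev polynomials and tropical valuations}\label{sec:tools}

\begin{lemma}\label{lem:cheb}
\begin{enumerate}
\item[(i)] $F_n^y(x)=x^n+\sum_{1\le j\le n/2}c_{n,j}\,y^jx^{n-2j}$ with integers $c_{n,j}$. Hence $F_n^{s^2y}(sx)=s^nF_n^y(x)$.
\item[(ii)] Let $x,y,w_{-n},\dots,w_n$ be elements of a commutative ring with $xw_k=w_{k+1}+yw_{k-1}$ for $|k|\le n-1$. Then $F_n^y(x)\,w_0=w_n+y^nw_{-n}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The recursion is homogeneous for $\deg x=1$, $\deg y=2$ and preserves monicity in $x$; this gives (i). For (ii) we show $F_j^y(x)w_0=w_j+y^jw_{-j}$ for $1\le j\le n$. The case $j=1$ is the hypothesis. For $j=2$,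
\[
(x^2-2y)w_0=x(w_1+yw_{-1})-2yw_0=w_2+yw_0+yw_0+y^2w_{-2}-2yw_0 .
\]
For $j\geq2$ the recursion gives $F_{j+1}^y(x)w_0=x(w_j+y^jw_{-j})-y(w_{j-1}+y^{j-1}w_{1-j})$, and the first product equals $w_{j+1}+yw_{j-1}+y^jw_{1-j}+y^{j+1}w_{-j-1}$.
\end{proof}

The choice $w_k=t^k$, $x=t+yt^{-1}$ recovers $F_n^y(t+yt^{-1})=t^n+y^nt^{-n}$.

For a seed $t$ put $\hat y_{j;t}=y_{j;t}\prod_ix_{i;t}^{b_{ij}}$, with $B_t=(b_{ij})$. By \cite[Prop.~3.9]{FZ4} these elements mutate like the coefficients, with the ordinary sum in place of $\oplus$, and the exchange relation can be written in terms of them: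
\begin{equation}\label{eq:yhat}
\hat y_k'=\hat y_k^{-1},\qquad \hat y_j'=\hat y_j\,\hat y_k^{[b_{kj}]_+}(1+\hat y_k)^{-b_{kj}},\qquad x_kx_k'=\frac{1+\hat y_k}{1\oplus y_k}\prod_ix_i^{[-b_{ik}]_+}.
\end{equation}

We use the positivity theorem for cluster variables, with the $y_i$ treated as frozen variables.

\begin{theorem}[{\cite{LS}, \cite[Thm~4.10]{GHKK}}]\label{thm:pos}
The cluster variables of $\mathcal A$ are positive.
\end{theorem}

To compare expansions in different clusters we need quantities that can be read off in one cluster and estimated in another. Let $\mathbb Q_{sf}$ be the set of quotients $P/P'$ of nonzero Laurent polynomials in $(\mathbf x,\mathbf y)$ with non-negative integer coefficients. It is closed under sums, products and quotients. The relations \eqref{eq:mut} involve no subtraction in either direction, so replacing $\mathbf x$ by any cluster $\mathbf x_t$ gives the same set $\mathbb Q_{sf}$. It contains all cluster variables and all nonzero positive elements.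

Fix a cluster $\mathbf x_t$ and a real linear functional $\mu$ on the exponent vectors of Laurent monomials in $(\mathbf x_t,\mathbf y)$. For a nonzero Laurent polynomial $P$ in these variables let $\mu(P)$ be the largest value of $\mu$ on a monomial of $P$, let $\operatorname{in}_\mu(P)$ be the sum of the terms of $P$ on which it is attained, and let $N(P)\subset\mathbb R^m\times\mathbb R^m$ be the Newton polytope, the convex hull of the exponent vectors. Since Laurent polynomials form a domain, $\mu(PP')=\mu(P)+\mu(P')$ and $\operatorname{in}_\mu(PP')=\operatorname{in}_\mu(P)\operatorname{in}_\mu(P')$. Hence $\mu$ and $\operatorname{in}_\mu$ extend, with the same rules, to all nonzero rational functions. We call $\mu$ a \emph{valuation}.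

\begin{lemma}\label{lem:val}
\begin{enumerate}
\item[(i)] If $f_1,\dots,f_r\in\mathbb Q_{sf}$, then $\mu(\sum f_i)=\max\mu(f_i)$, each $\operatorname{in}_\mu(f_i)$ lies in $\mathbb Q_{sf}$, and $\operatorname{in}_\mu(\sum f_i)$ is the sum of $\operatorname{in}_\mu(f_i)$ over the $i$ with maximal $\mu(f_i)$.
\item[(ii)] If $f=f_1+f_2$, where $f,f_1$ are nonzero Laurent polynomials in $(\mathbf x_t,\mathbf y)$ with non-negative coefficients and $f_2\in\mathbb Q_{sf}\cup\{0\}$, then $N(f_1)\subset N(f)$.
\item[(iii)] Suppose $\mu(y_i)=0$ for all $i$. If $u\ne0$ is positive and $C$ is any cluster, then every Laurent monomial that occurs in the $C$-expansion of $u$ has $\mu$-value at most $\mu(u)$.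
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Bring the $f_i$ to a common denominator with non-negative coefficients. The numerators have non-negative coefficients, so no terms cancel in their sum. (ii) By (i), $\mu(f_1)\le\mu(f)$ for every functional $\mu$, and a compact convex set is the intersection of the half-spaces that contain it. (iii) The expansion writes $u$ as a sum of elements of $\mathbb Q_{sf}$, each a Laurent monomial in $C$ times an element of $\mathbb P$; apply (i).
\end{proof}

\section{The Kronecker quiver}\label{sec:kronecker}

Let $Q$ be $1\rightrightarrows2$. Then $b_{21}=2=-b_{12}$, $\hat y_1=y_1x_2^2$, $\hat y_2=y_2x_1^{-2}$, $\mathbf y^\delta=y_1y_2$, and $z$ is given by \eqref{eq:zK}. Here $\mathcal E_{\mathcal R}=\{0\}$ (Lemma~\ref{lem:wing} with $m=2$), so $\mathcal B$ consists of the cluster monomials and the $z_n$, $n\geq1$.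

\subsection*{A linear recurrence for the cluster variables}
Define $w_k$ for all $k\in\mathbb Z$ by $w_{-2}=x_2$, $w_{-1}=x_1$ and
\begin{equation}\label{eq:recK}
zw_k=w_{k+1}+\mathbf y^\delta w_{k-1}.
\end{equation}
Then $w_0=zx_1-y_1y_2x_2=(x_1^2+y_2)/x_2$ is the mutation of $x_2$, and $w_{-3}=(zx_2-x_1)/(y_1y_2)=(1+y_1x_2^2)/(y_1x_1)$ is $y_1^{-1}$ times the mutation of $x_1$. Put $D_k=w_{k+1}w_{k-1}-w_k^2$. Using \eqref{eq:recK} twice,
\[
D_{k+1}=(zw_{k+1}-\mathbf y^\delta w_k)w_k-w_{k+1}(zw_k-\mathbf y^\delta w_{k-1})=\mathbf y^\delta D_k ,
\]
and $D_{-1}=w_0w_{-2}-w_{-1}^2=y_2$. Therefore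
\begin{equation}\label{eq:exK}
w_{k+1}w_{k-1}=w_k^2+D_k,\qquad D_k=y_1^{k+1}y_2^{k+2}\qquad(k\in\mathbb Z).
\end{equation}
Up to factors in $\mathbb P$, the clusters of $\mathcal A$ are the pairs $C_k=\{w_k,w_{k+1}\}$, $k\in\mathbb Z$. Indeed, consider a seed with cluster $(x_a,x_b)\in\mathbb Pw_{k-1}\times\mathbb Pw_k$, with $b_{ab}=2$, $\hat y_a=D_k/w_k^2$ and $\hat y_b=w_{k-1}^2/D_{k-1}$. The initial seed has this form with $k=-1$, $a=2$, $b=1$. By \eqref{eq:yhat} and \eqref{eq:exK}, $x_ax_a'\in\mathbb P(w_k^2+D_k)=\mathbb Pw_{k-1}w_{k+1}$ and $x_bx_b'\in\mathbb P(w_{k-1}^2+D_{k-1})=\mathbb Pw_{k-2}w_k$. Mutation at $a$ gives $\hat y_a'=w_k^2/D_k$ and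
\[
\hat y_b'=\frac{w_{k-1}^2}{D_{k-1}}\cdot\frac{D_k^2}{(w_k^2+D_k)^2}=\frac{D_{k+1}}{w_{k+1}^2},
\]
which is the same form with $k+1$ in place of $k$ and the roles of $a,b$ exchanged. Since mutation is an involution, mutation at $b$ gives the form with $k-1$.

\subsection*{Positivity}
By Lemma~\ref{lem:cheb}(ii), applied to the sequence shifted by $k$,
\[
z_n=\frac{w_{k+n}+\mathbf y^{n\delta}w_{k-n}}{w_k}.
\]
The numerator is positive by Theorem~\ref{thm:pos}, and in $C_k$ the denominator is a monomial. So $z_n$ has non-negative coefficients in every cluster. The signs in $F_n^y$ have disappeared because the Chebyshev recursion is adapted to \eqref{eq:recK}.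

\subsection*{Detecting $z_n$}
Put $s=w_{k+1}/w_k$. Dividing \eqref{eq:recK} by $w_k$ and eliminating $w_{k-1}$ by \eqref{eq:exK} gives the $C_k$-expansion
\[
z=s+\mathbf y^\delta s^{-1}+\frac{D_{k+1}}{w_kw_{k+1}},
\]
which for $k=-2$ is \eqref{eq:zK}. The part of total degree $0$ in $z_n$ is therefore $s^n+\mathbf y^{n\delta}s^{-n}$, and all other terms have negative degree. So for $n\geq0$ the monomial $s^n$ occurs in $z_n$ with coefficient $1$ and in no other $z_{n'}$.

It can, however, occur in cluster monomials. In the initial cluster $C_{-2}$ we have $s=x_1/x_2$, and $w_{-1}w_0=x_1^3/x_2+y_2\,x_1/x_2$. The remedy is to take $k$ large. A cluster monomial $u\ne1$ is a $\mathbb P$-multiple of $w_l^{a}w_{l\pm1}^{b}$ with $a\ge1$. Let $\mu$ be the valuation in the cluster $C_l$ with $\mu(w_l)=-1$, $\mu(w_{l+1})=0$, $\mu(y_i)=0$; it measures the order of the pole in $w_l$. By \eqref{eq:exK}, $\mu(w_{k+1})+\mu(w_{k-1})=\max(2\mu(w_k),0)$. Hence $\mu(w_{l-1})=0$ and $\mu(w_k)=k-l-1$ for $k\ge l$. So $\mu(u)=-a<0$, while $\mu(s^n)=n\ge0$ in every $C_k$ with $k\ge l$. By Lemma~\ref{lem:val}(iii), $s^n$ does not occur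 in the $C_k$-expansion of $u$. If a positive element $f$ is a finite combination of elements of $\mathcal B$, the coefficient of $z_n$ in $f$ is thus the coefficient of $s^n$ in the $C_k$-expansion of $f$ for $k\gg0$, and it lies in $\mathbb{NP}$.

\subsection*{Detecting a cluster monomial}
For a cluster monomial $b\neq1$ one uses its own cluster and the monomial $b$. Let $v$ be the valuation with $v(x_1)=v(x_2)=1$, $v(y_i)=0$. The same rule $v(w_{k+1})+v(w_{k-1})=\max(2v(w_k),0)$ gives $v(w_k)=1$ for all $k$, while $v(z_n)=0$. So $v(b)>0=v(z_n)$, and $b$ does not occur in $z_n$. That $b$ occurs in no other cluster monomial is Corollary~\ref{cor:CM}.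

For a general affine quiver three things are new. A cluster need not contain a term of a recurrence like \eqref{eq:recK} for any visible reason; the clusters $C_k$ must be constructed and must contain the summands of a given $R\in\mathcal E_{\mathcal R}$; and the characters of other rigid regular modules have to be controlled in $C_k$.

\section{Modules over an affine quiver}\label{sec:modules}

We recall what is needed; see Ringel \cite{Rin}. Put $|d|=\sum_id_i$. We write $\langle X,Y\rangle$ for the Euler form of the dimension vectors of two modules.

\begin{enumerate}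
\item[(M1)] \emph{Forms and roots.} The category of modules is hereditary ($\operatorname{Ext}^2=0$), and $\langle X,Y\rangle=\dim\operatorname{Hom}(X,Y)-\dim\operatorname{Ext}^1(X,Y)$. As $Q$ is acyclic, the matrix of the Euler form is unitriangular for a suitable order of the vertices. The symmetric form $(u,u')=\langle u,u'\rangle+\langle u',u\rangle$ is positive semidefinite with radical $\mathbb Z\delta$; thus $(u,u)=0$ forces $u\in\mathbb Z\delta$. All $\delta_i$ are positive and one of them is $1$. Conversely, if a connected graph without loops has a symmetric Cartan matrix ($2$ on the diagonal, minus the number of edges off it) with a null vector with positive entries, then the graph is Euclidean, so the primitive such vector has an entry $1$. A vector $d\in\mathbb N^m$ with $\langle d,d\rangle=1$ is a \emph{positive real root}; it is the dimension vector of a unique indecomposable module (Kac). The \emph{defect} is $\partial(d)=\langle\delta,d\rangle=-\langle d,\delta\rangle$.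
\item[(M2)] \emph{The Auslander--Reiten translate} is the left exact functor $\tau=D\operatorname{Ext}^1(-,\mathbb CQ)$, where $D$ is the vector space dual. There is an isomorphism $\operatorname{Ext}^1(X,Y)\cong D\operatorname{Hom}(Y,\tau X)$, natural in $X$ and $Y$. The functor $\tau$ kills projectives and induces a bijection, with inverse $\tau^{-1}$, from non-projective to non-injective indecomposables.
\item[(M3)] \emph{Three types.} An indecomposable is \emph{preprojective} if it is $\tau^{-r}P$ with $P$ projective, \emph{preinjective} if it is $\tau^rI$ with $I$ injective, and \emph{regular} otherwise; these cases correspond to $\partial<0$, $\partial>0$, $\partial=0$. A module has one of these types if all its indecomposable summands do. The translate $\tau$ preserves each type. Indecomposable preprojective and preinjective modules are rigid, and their dimension vectors are real roots, which determine them. There are no nonzero maps from regular to preprojective, from preinjective to regular, or from preinjective to preprojective modules. Hence submodules of preprojective modules are preprojective, quotients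 of preinjective modules are preinjective, and a submodule $N$ of a regular module has no preinjective summand, so $\partial(N)\le0$ with equality if and only if $N$ is regular. The preprojective component is \emph{directed}: there is no cycle of nonzero maps between indecomposable preprojectives unless all of them are isomorphisms.
\item[(M4)] \emph{Tubes.} The regular modules form an extension-closed abelian subcategory, which is a direct sum of \emph{tubes} with no $\operatorname{Hom}$ or $\operatorname{Ext}^1$ between different tubes. A tube of rank $p$ is equivalent to the category of nilpotent representations of an oriented cycle with $p$ vertices. Its simple objects, the \emph{quasi-simples}, are $E_j$, $j\in\mathbb Z/p$, with $\tau E_{j+1}=E_j$. Its indecomposables are uniserial, one for each string $E_a,E_{a+1},\dots,E_{a+l-1}$ of composition factors read from socle to top, and $\tau$ lowers all indices by $1$. Infinitely many tubes have rank $1$; they are the \emph{homogeneous} tubes, with quasi-simple $M_\lambda\cong\tau M_\lambda$ of dimension vector $\delta$. The finitely many others have ranks $p_1,p_2,\dots$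 with $\sum(p_i-1)=m-2$ (Dlab--Ringel; \cite{Rin}). So all but finitely many indecomposables of dimension vector $\delta$ are of the form $M_\lambda$.
\item[(M5)] \emph{Rigid modules.} In the space of representations of dimension vector $d$, the orbit of $M$ has codimension $\dim\operatorname{Ext}^1(M,M)$; so a rigid module has a dense orbit and is determined by its dimension vector. For an acyclic quiver with $m$ vertices, a rigid module has at most $m$ non-isomorphic indecomposable summands; with exactly $m$ it is \emph{tilting}, and it is \emph{basic} if no summand is repeated. The indecomposable summands $T_i$ of a basic rigid module have $\operatorname{End}(T_i)=\mathbb C$ and can be ordered so that $\operatorname{Hom}(T_j,T_i)=0$ for $j>i$ (Happel--Ringel). Every rigid $R$ has a Bongartz completion: a tilting module $R\oplus E$ with an exact sequence $0\to\mathbb CQ\to E\to R^{\oplus s}\to0$. Applying $\operatorname{Hom}(-,Y)$ shows that $\operatorname{Ext}^1(R,Y)=0$ implies $\operatorname{Ext}^1(E,Y)=0$.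
\end{enumerate}

\begin{proposition}\label{prop:dimvec}
Every $d\in\mathbb N^m$ is either $\underline{\dim}\,M$ for a unique rigid module $M$, or $n\delta+\underline{\dim}\,R$ for unique $n\ge1$ and $R\in\mathcal E_{\mathcal R}$, and not both.
\end{proposition}

\begin{proof}
A \emph{Schur root} is the dimension vector of a module with endomorphism ring $\mathbb C$, and $\operatorname{ext}(\beta,\beta')$ is the minimum of $\dim\operatorname{Ext}^1(X,X')$ over modules of dimension vectors $\beta,\beta'$; it is attained on a dense open set of pairs. By Kac and Schofield \cite{Sch}, $d$ has a unique \emph{canonical decomposition} $d=\sum\beta_i$ into Schur roots with $\operatorname{ext}(\beta_i,\beta_j)=0$ for $i\ne j$. For an affine quiver a Schur root is a real root or $\delta$. If $\beta$ is real, the module $E_\beta$ with endomorphism ring $\mathbb C$ is rigid by (M1), so its orbit is dense. If $\beta=\delta$, the modules with endomorphism ring $\mathbb C$ form a dense open set in which every orbit has codimension $1$; by (M4) the $M_\lambda$ fill a dense subset.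

If $\delta$ does not occur in the decomposition, then $\bigoplus E_{\beta_i}$ is rigid. If $\delta$ occurs $n\ge1$ times, let $E=E_\beta$ for another summand $\beta$. Then $\operatorname{Ext}^1(M_\lambda,E)=0=\operatorname{Ext}^1(E,M_\lambda)$ for some $\lambda$. If $E$ were preprojective, then $\dim\operatorname{Ext}^1(M_\lambda,E)\ge-\langle\delta,E\rangle>0$; if $E$ were preinjective, then $\dim\operatorname{Ext}^1(E,M_\lambda)\ge-\langle E,\delta\rangle>0$. So $E$ is regular, and the sum $R$ of these $E$ lies in $\mathcal E_{\mathcal R}$. This proves existence. Conversely, the summands of a rigid module give a canonical decomposition without $\delta$. The summands of $M_{\lambda_1}\oplus\dots\oplus M_{\lambda_n}\oplus R$, with distinct $\lambda_i$ in tubes not meeting $R$, give one with $n$ copies of $\delta$. Uniqueness of the canonical decomposition gives the remaining claims.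
\end{proof}

\section{Cluster characters}\label{sec:characters}

Call a seed $t$ \emph{affine} if $B_t=B_{Q_t}$ for an affine quiver $Q_t$. For $B=B_{Q_t}$ and the Euler form of $Q_t$,
\begin{equation}\label{eq:Be}
(Be)_i=\sum_{j\to i}e_j-\sum_{i\to j}e_j=\langle\alpha_i,e\rangle-\langle e,\alpha_i\rangle .
\end{equation}
For a representation $M$ of $Q_t$ with $d=\underline{\dim}\,M$ put
\[
X_M[t]=\mathbf x_t^{g_d}F_M(\hat{\mathbf y}_t),\qquad (g_d)_i=-\langle\alpha_i,d\rangle,\qquad F_M=\sum_e\chi(\operatorname{Gr}_eM)\,\mathbf y^e .
\]
Since $\hat{\mathbf y}_t^{\,e}=\mathbf y_t^e\mathbf x_t^{Be}$, formula \eqref{eq:Be} shows that $X_M[t]$ is \eqref{eq:CC} written for $t$; in particular $X_M[t_0]=X_M$. The map $d\mapsto g_d$ is linear and, by (M1), injective. The polynomial $F_M$ has coefficient $1$ at $\mathbf y^0$ and at $\mathbf y^d$, and its exponents lie in the box $[0,d]=\{e\mid 0\le e\le d\}$. From \eqref{eq:Be} and $(\delta,\alpha_i)=0$ we get $B\delta=-2g_\delta$, that is,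
\begin{equation}\label{eq:ydelta}
\mathbf y_t^\delta=\mathbf x_t^{2g_\delta}\,\hat{\mathbf y}_t^{\,\delta}.
\end{equation}
Setting $\mathbf x=1$ in the second fact of Section~\ref{sub:problem}, applied to $Q_t$, shows that $F_{M_\lambda}$ does not depend on $\lambda$. We put $z[t]=X_{M_\lambda}[t]$ and $z_n[t]=F_n^{\mathbf y_t^\delta}(z[t])$.

The Euler characteristic of complex varieties is additive over finite partitions into locally closed subsets, and $\chi(X)=c\,\chi(Y)$ if all fibers of a morphism $X\to Y$ have Euler characteristic $c$. Affine spaces have $\chi=1$, and $\chi(\operatorname{Gr}_r\mathbb C^b)=\binom br$. All partitions below are by dimensions of subspaces that depend algebraically on the point, so their pieces are locally closed. Two computations are used repeatedly: forgetting one vertex, and cutting along an exact sequence.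

\begin{lemma}\label{lem:vertex}
Let $k$ be a vertex and $M$ a module. For a family $N=(N_j\subset M_j)_{j\ne k}$ stable under the arrows not incident to $k$, let $U_-\subset M_k$ be the sum of the images of the $N_j$ under the arrows $j\to k$, and let $U_+\subset M_k$ be the intersection of the preimages of the $N_j$ under the arrows $k\to j$. Let $V_{n,c_-,c_+}$ be the variety of such families with $U_-\subset U_+$, $\underline{\dim}\,N=n$, $\dim U_\pm=c_\pm$. Then
\[
F_M=\sum\chi(V_{n,c_-,c_+})\,\mathbf y^n\,y_k^{c_-}(1+y_k)^{c_+-c_-}.
\]
\end{lemma}

\begin{proof}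
The submodules of $M$ that restrict to $N$ correspond to the subspaces $U$ with $U_-\subset U\subset U_+$. So over $V_{n,c_-,c_+}$ the fibers of the forgetful morphism, with $\dim U=c_-+r$ fixed, are Grassmannians $\operatorname{Gr}_r\mathbb C^{c_+-c_-}$.
\end{proof}

\begin{lemma}\label{lem:ses}
Let $0\to M\to L\xrightarrow{g}N\to0$ be exact with class $\varepsilon\in\operatorname{Ext}^1(N,M)$. Let $Z_{a,b}\subset\operatorname{Gr}_aM\times\operatorname{Gr}_bN$ be the set of pairs $(A,B')$ for which the image of $\varepsilon$ in $\operatorname{Ext}^1(B',M/A)$ is nonzero, and suppose that all $Z_{a,b}$ are closed. Then $F_MF_N=F_L+\sum_{a,b}\chi(Z_{a,b})\mathbf y^{a+b}$. In particular $F_{M\oplus N}=F_MF_N$ and $X_{M\oplus N}[t]=X_M[t]X_N[t]$.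
\end{lemma}

\begin{proof}
Send a submodule $U\subset L$ to $(U\cap M,g(U))$; this is a morphism on each locally closed set where $\underline{\dim}(U\cap M)$ is fixed. The points $U$ of the fiber over $(A,B')$ correspond, via $U/A$, to the splittings of $0\to M/A\to g^{-1}(B')/A\to B'\to0$, whose class is the image of $\varepsilon$. The fiber is therefore empty over $Z_{a,b}$ and an affine space over $\operatorname{Hom}(B',M/A)$ elsewhere.
\end{proof}

\begin{proposition}\label{prop:A}
Let $t$ be an affine seed of $\mathcal A$. Up to factors in $\mathbb P$, the cluster variables not in $\mathbf x_t$ are the $X_M[t]$, and this is a bijection with the indecomposable rigid representations $M$ of $Q_t$; for $t=t_0$ no factors are needed. The variables given by $M_1,\dots,M_r$ and $x_{j;t}$, $j\in J$, lie in a common cluster if and only if $\bigoplus M_a$ is rigid and $(M_a)_j=0$ for all $a$ and all $j\in J$. Clusters are the sets of $m$ variables with this property, and two clusters with $m-1$ common elements are related by an exchange relation.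
\end{proposition}

This combines known results. For principal coefficients at $t$, the $X_M$ are cluster variables by the first fact of Section~\ref{sub:problem}, applied to $Q_t$. The separation formula \cite[Thm~3.7, Cor.~6.3]{FZ4} then says that the corresponding cluster variable of $\mathcal A$ is $\mathbf x_t^{g_d}F_M(\hat{\mathbf y}_t)/F_M|_{\mathbb P}(\mathbf y_t)$, where the denominator is the evaluation in the semifield $\mathbb P$. The cluster complex and the exchange graph do not depend on the coefficients \cite{CKLP}. In the coefficient-free case they are those of the cluster-tilting objects in the cluster category \cite{CK}, where $x_{j;t}$ corresponds to the shifted projective $P_j[1]$, and $\operatorname{Hom}(P_j,M)=M_j$.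

\begin{corollary}\label{cor:A}
\begin{enumerate}
\item[(i)] The cluster monomials are the $X_M\mathbf x^p$ with $M$ rigid, $p\in\mathbb N^m$, and $M_i=0$ whenever $p_i>0$.
\item[(ii)] If $M$ is a rigid representation of an affine quiver, then $F_M$ has non-negative coefficients.
\item[(iii)] Distinct cluster variables are not $\mathbb P$-multiples of each other.
\end{enumerate}
\end{corollary}

\begin{proof}
Part (i) follows from Proposition~\ref{prop:A} and Lemma~\ref{lem:ses}. For (ii) apply Theorem~\ref{thm:pos} to the initial expansion of $X_M$ for principal coefficients at that quiver. For (iii), initial variables are distinct monomials in $\mathbf x$ and $X_M$ has at least two terms for $M\ne0$. If $X_M=\mathbf y^\nu X_{M'}$, the terms of smallest $\mathbf y$-exponent give $\nu=0$ and $g_{\underline{\dim}M}=g_{\underline{\dim}M'}$, so $M\cong M'$ by (M5).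
\end{proof}

\section{The basis property}\label{sec:basis}

We compare $\mathcal B$ with a basis that exists because the initial seed is acyclic. Let $x_k'=X_{S_k}$ be the mutation of $x_k$ at $t_0$, put $\mathbf x_{(0)}=\mathbf x$, and let $\mathbf x_{(k)}$ be $\mathbf x$ with $x_k$ replaced by $x_k'$. For $a\in\mathbb Z^m$ the \emph{standard monomial} is $s_a=\prod_{a_i>0}(x_i')^{a_i}\prod_{a_i<0}x_i^{-a_i}$.

\begin{proposition}[{\cite[Thms~1.16, 1.18, 1.20, Cor.~1.21]{BFZ}}]\label{prop:BFZ}
We have $\mathcal A=\bigcap_{k=0}^m\mathbb{ZP}[\mathbf x_{(k)}^{\pm1}]$, and the $s_a$, $a\in\mathbb Z^m$, form a $\mathbb{ZP}$-basis of $\mathcal A$.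
\end{proposition}

The cited results require the seed to be acyclic and the polynomials $x_kx_k'$ to be pairwise coprime. The latter holds: $x_kx_k'$ is linear in $y_k$ with coprime monomial coefficients, hence irreducible, and $y_k$ appears only in the $k$-th polynomial, so no two are associate.

\begin{lemma}\label{lem:inA}
$X_M\in\mathcal A$ for every module $M$. In particular $z\in\mathcal A$ and $\mathcal B\subset\mathcal A$.
\end{lemma}

\begin{proof}
Fix $k\geq1$ and let $d=\underline{\dim}\,M$. By Lemma~\ref{lem:vertex}, $X_M$ is an integer combination of terms $\mathbf x^{g_d}\hat{\mathbf y}^n\hat y_k^{c_-}(1+\hat y_k)^{c_+-c_-}$ with $V_{n,c_-,c_+}\neq\emptyset$. By \eqref{eq:Be}, the exponent of $x_k$ in $\mathbf x^{g_d}\hat{\mathbf y}^n\hat y_k^{c_-}$ is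
\[
h=-d_k+\sum_{j\to k}n_j+\sum_{k\to j}(d_j-n_j),
\]
and $1+\hat y_k=x_kx_k'/\prod_{j\to k}x_j$ by \eqref{eq:yhat}. So the term is $x_k^{h+c_+-c_-}(x_k')^{c_+-c_-}$ times a Laurent monomial in $\mathbf y$ and the $x_j$, $j\ne k$. Now $c_-\le\sum_{j\to k}n_j$, and $c_+\ge d_k-\sum_{k\to j}(d_j-n_j)$ because $U_+$ is the kernel of $M_k\to\bigoplus_{k\to j}M_j/N_j$. Hence $h+c_+-c_-\ge0$. A non-negative power of $x_k$ is a Laurent polynomial in $\mathbf x_{(k)}$, so $X_M\in\mathbb{ZP}[\mathbf x_{(k)}^{\pm1}]$, and Proposition~\ref{prop:BFZ} applies.
\end{proof}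

For $a\in\mathbb Z^m$ let $d=[a]_+$ and $p=[-a]_+$. If $d=\underline{\dim}\,M$ with $M$ rigid, put $u_a=X_M\mathbf x^p$. Otherwise $d=n\delta+\underline{\dim}\,R$ as in Proposition~\ref{prop:dimvec}; then all $d_i>0$, so $p=0$, and we put $u_a=z_nX_R$. By Corollary~\ref{cor:A}(i), every cluster monomial and every $z_nX_R$ with $n\geq1$ is some $u_a$, the two kinds having different indices.

\begin{proposition}\label{prop:tri}
For every $a\in\mathbb Z^m$, $u_a-s_a$ is a $\mathbb{ZP}$-combination of $s_b$ with $|[b]_+|<|[a]_+|$.
\end{proposition}

For the Kronecker quiver, $x_1'x_2'=(1+y_1x_2^2)(x_1^2+y_2)/(x_1x_2)=z+y_1x_1x_2$, that is, $u_{(1,1)}=s_{(1,1)}-y_1s_{(-1,-1)}$. The proof uses only that $u_a$ and $s_a$ have the same lowest term and the same highest term in $\hat{\mathbf y}$, and that each of these terms determines $a$.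

\begin{proof}
\emph{Common shape.} Put $\gamma(a)=g_d+p$ and $\gamma'(a)=\gamma(a)+Bd$, with $B=B_Q$. We claim that
\[
u_a=\mathbf x^{\gamma(a)}G_a(\hat{\mathbf y}),\qquad s_a=\mathbf x^{\gamma(a)}G'_a(\hat{\mathbf y}),
\]
where $G_a,G_a'$ are polynomials with exponents in $[0,d]$ and coefficient $1$ at $\mathbf y^0$ and $\mathbf y^d$. For $s_a$ take $G'_a=\prod(1+y_i)^{d_i}$, and for a cluster monomial $G_a=F_M$. For $u_a=z_nX_R$, formula \eqref{eq:ydelta} and Lemma~\ref{lem:cheb}(i) give $z_n=\mathbf x^{ng_\delta}F_n^{\hat{\mathbf y}^\delta}(F_{M_\lambda}(\hat{\mathbf y}))$. So $G_a$ is $F_{M_\lambda}^nF_R$ plus multiples of $\mathbf y^{j\delta}F_{M_\lambda}^{n-2j}F_R$ with $j\ge1$, whose exponents lie in $[j\delta,d-j\delta]$ and are neither $0$ nor $d$. By \eqref{eq:Be},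
\[
\gamma(a)_l=-a_l+\sum_{l\to j}[a_j]_+,\qquad\gamma'(a)_l=-a_l+\sum_{j\to l}[a_j]_+ .
\]
Since $Q$ is acyclic, $a$ can be recovered from $\gamma(a)$ vertex by vertex starting from the sinks, and from $\gamma'(a)$ starting from the sources. So $\gamma$ and $\gamma'$ are injective.

\emph{Reduction to polynomials in $\mathbf y$.} Write $u_a=\sum_{(b,\nu)\in I}c_{b,\nu}\mathbf y^\nu s_b$ with $I$ finite and $c_{b,\nu}\in\mathbb Z\setminus\{0\}$. Grade $\mathbb{ZP}[\mathbf x^{\pm1}]$ by $\deg x_i=\alpha_i$ and $\deg y_j=-B\alpha_j$, so that $\deg\hat y_j=0$. Then $u_a$ has degree $\gamma(a)$ and $\mathbf y^\nu s_b$ has degree $\gamma(b)-B\nu$. The $\mathbf y^\nu s_b$ are linearly independent over $\mathbb Z$, so $\gamma(b)-B\nu=\gamma(a)$ on $I$. Hence $\mathbf y^\nu s_b=\mathbf x^{\gamma(a)}\hat{\mathbf y}^\nu G_b'(\hat{\mathbf y})$, and since the $\hat y_j$ are algebraically independent,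
\begin{equation}\label{eq:G}
G_a=\sum_{(b,\nu)\in I}c_{b,\nu}\,\mathbf y^\nu G_b'.
\end{equation}

\emph{Lowest terms.} On $I$, $\nu$ determines $\gamma(b)$, hence $b$. If $\nu$ is minimal for the componentwise order among the pairs in $I$, only the pair $(b,\nu)$ contributes to the monomial $\mathbf y^\nu$ in \eqref{eq:G}. So $\nu$ is an exponent of $G_a$, and $\nu\ge0$. Thus all $\nu$ are $\ge0$. The constant term shows that $\nu=0$ appears with coefficient $1$, and then $b=a$.

\emph{Highest terms.} Put $\theta=\nu+[b]_+$. Then $\gamma(a)+B\theta=\gamma(b)+B[b]_+=\gamma'(b)$, so $\theta$ determines $b$, and then $\nu$. If $\theta$ is maximal, only its own pair contributes to $\mathbf y^\theta$, so $\theta$ is an exponent of $G_a$ and $\theta\le d$. Thus $\nu+[b]_+\le[a]_+$ on $I$. For $(b,\nu)\ne(a,0)$ we have $\nu\ge0$ and $\nu\ne0$, so $|[b]_+|<|[a]_+|$.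
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
By induction on $|[a]_+|\in\mathbb N$, each $s_a$ lies in the $\mathbb{ZP}$-span of the $u_b$. If $\sum c_au_a=0$ with some $c_a\neq0$, choose such an $a$ with $|[a]_+|$ maximal; the coefficient of $s_a$ in the sum is $c_a$, a contradiction. So the $u_a$ form a basis. In particular they are pairwise distinct, and the union defining $\mathcal B$ is disjoint.
\end{proof}

\begin{remark}
Principal coefficients enter through the independence of the $\hat y_j$. At $\mathbf y=1$ it fails whenever $B_Q$ is singular, for instance when $m$ is odd: an integer vector $e\neq0$ with $B_Qe=0$ gives $\hat{\mathbf y}^e=1$. This is why other coefficients are treated only at the end, by specialization. Part (a) does not single out the Chebyshev polynomials: since $F_n^y$ is monic, replacing $z_n$ by $z^n$ also gives a basis.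
\end{remark}

\section{Changing the point of view: mutations at sources}\label{sec:moving}

The substitute for \eqref{eq:recK} will be a recurrence for characters of large preprojective modules. Seen from $t_0$, an arbitrary cluster may consist of initial variables and of small or preinjective modules. We therefore keep the cluster and move the seed from which it is described, along mutations at sources. These correspond to reflection functors and change characters only by factors in $\mathbb P$.

Let $t$ be an affine seed, $i$ a source of $Q_t$, $t'=\mu_i(t)$, and $q_j$ the number of arrows $i\to j$. In this paragraph and the next lemma, $x_j,y_j,\hat y_j$ refer to $t$ and primed letters to $t'$. The matrix rule reverses the arrows at $i$ and changes nothing else, so $t'$ is affine and $i$ is a sink of $Q_{t'}$. Since $b_{ij}=-q_j$ and $b_{ji}=q_j$, formulas \eqref{eq:mut} and \eqref{eq:yhat} read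
\[
y_j'=y_j(1\oplus y_i)^{q_j},\qquad\hat y_j'=\hat y_j(1+\hat y_i)^{q_j}\quad(j\ne i),\qquad x_i'=\frac{1+\hat y_i}{(1\oplus y_i)x_i},\qquad \hat y_i=y_i\prod_jx_j^{q_j}.
\]
Put $\pi_i=(1\oplus y_i)/y_i\in\mathbb P$. If $M$ has no summand $S_i$, the map $\phi\colon M_i\to\bigoplus_{i\to j}M_j$ is injective. The Bernstein--Gelfand--Ponomarev reflection $\sigma_iM$ is the representation of $Q_{t'}$ with the same spaces at $j\ne i$ and $\operatorname{coker}\phi$ at $i$. It induces a bijection between the indecomposables other than $S_i$ on both sides, preserves endomorphism rings, and acts on dimension vectors by the simple reflection $s_i$, which replaces $d_i$ by $d_i'=\sum_jq_jd_j-d_i$. The reflection $s_i$ fixes $\delta$, and $\langle s_iu,s_iu'\rangle_{Q_{t'}}=\langle u,u'\rangle_{Q_t}$: on both sides the terms involving the vertex $i$ add up to $u_i(u'_i-\sum_jq_ju'_j)$. Hence $\sigma_i$ preserves rigidity of indecomposables and the defect.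

\begin{lemma}\label{lem:refl}
If $M$ has no summand $S_i$ and $M'=\sigma_iM$, then $X_{M'}[t']=\pi_i^{d_i'}X_M[t]$ with $d_i'=\dim M_i'$. Moreover $X_{S_i}[t]=(1\oplus y_i)x_i'$ and $X_{S_i}[t']=\pi_ix_i$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:vertex} at the vertex $i$ to $M$ and to $M'$; the families $N$ are the same. For $M$ we have $U_-=0$ and $U_+=\phi^{-1}(\bigoplus N_j)$, of dimension $b$, say. For $M'$ we have $U_+=M_i'$, and $U_-$ is the image of $\bigoplus N_j$ in $\operatorname{coker}\phi$, of dimension $c=\sum q_jn_j-b$. With strata $V_{n,b}$ we get $F_M(\hat{\mathbf y})=\sum\chi(V_{n,b})\hat{\mathbf y}^n(1+\hat y_i)^b$ and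
\[
F_{M'}(\hat{\mathbf y}')=\sum\chi(V_{n,b})\,\hat{\mathbf y}^n(1+\hat y_i)^{b+c}\,\hat y_i^{-c}(1+\hat y_i^{-1})^{d_i'-c}=\Big(\frac{1+\hat y_i}{\hat y_i}\Big)^{d_i'}F_M(\hat{\mathbf y}).
\]
Let $g,g'$ be the vectors $g_{\underline{\dim}M}$ for $Q_t$ and $g_{\underline{\dim}M'}$ for $Q_{t'}$. Then $g_i=d_i'$, $g'_i=-d_i'$, and $g'_j=g_j+q_jd_i'$ for $j\neq i$. Since
\begin{equation}\label{eq:ratio}
\frac{\prod_jx_j^{q_j}}{x_i'}=\pi_i\,x_i\,\frac{\hat y_i}{1+\hat y_i},
\end{equation}
we obtain $\mathbf x'^{\,g'}=\mathbf x^g\big(\pi_i\hat y_i/(1+\hat y_i)\big)^{d_i'}$, which gives the first claim. Finally $X_{S_i}[t]=(1+\hat y_i)/x_i$, and $X_{S_i}[t']$ is the left side of \eqref{eq:ratio} times $1+\hat y_i^{-1}$.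
\end{proof}

Number the vertices so that arrows go from smaller to larger numbers. Define seeds $t_N$, $N\in\mathbb Z$, by $t_{N+1}=\mu_i(t_N)$ with $i\equiv N+1\pmod m$, and put $Q_N=Q_{t_N}$. Then $i$ is a source of $Q_N$ and a sink of $Q_{N+1}$, and $Q_{N+m}=Q_N$, since $m$ consecutive steps reverse every arrow twice. By Proposition~\ref{prop:A}, every cluster variable has a \emph{label} at each $t_N$: an indecomposable rigid representation of $Q_N$, or one of the symbols $x_{j;t_N}$. By Lemma~\ref{lem:refl} and Corollary~\ref{cor:A}(iii), the step from $t_N$ to $t_{N+1}=\mu_i(t_N)$ changes labels as follows: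
\begin{itemize}
\item a module $M\ne S_i$ becomes $\sigma_iM$, of the same defect, hence of the same type;
\item $S_i$, which is injective, becomes $x_{i;t_{N+1}}$;
\item $x_{i;t_N}$ becomes $S_i$, which is projective over $Q_{N+1}$;
\item $x_{j;t_N}$ with $j\neq i$ becomes $x_{j;t_{N+1}}$.
\end{itemize}
A label is regular at $t_N$ if and only if it is regular at $t_{N+1}$. We call a cluster variable \emph{regular} if its labels are regular modules and \emph{transjective} otherwise. By Bernstein--Gelfand--Ponomarev, $m$ consecutive reflections compose to the Coxeter functor: an indecomposable non-injective $M$ never becomes the simple module at the source being reflected and ends as a module of dimension vector $\underline{\dim}\,\tau^{-1}M$, while an injective $M$ does become that simple module at one of the $m$ steps.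

\begin{lemma}\label{lem:labels}
\begin{enumerate}
\item[(i)] A preprojective label $M$ at $t_N$ becomes $\tau^{-r}M$ at $t_{N+mr}$, $r\geq0$. The defect is unchanged and $|\underline{\dim}\,\tau^{-r}M|\to\infty$.
\item[(ii)] For a finite set of cluster variables and $N\gg0$, all labels at $t_N$ are preprojective or regular modules.
\item[(iii)] Every transjective cluster variable equals $x_{i;t_N}$ for some $N\in\mathbb Z$ and some sink $i$ of $Q_N$.
\item[(iv)] $z_n\in\mathbb P\cdot z_n[t_N]$ for all $n\ge1$ and $N\in\mathbb Z$.
\end{enumerate}
\end{lemma}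

\begin{proof}
(i) Preprojective labels stay preprojective as $N$ increases, they are not injective, and they are determined by their dimension vectors. The $\tau^{-r}M$ are pairwise non-isomorphic, so their dimension vectors are distinct and their sizes tend to infinity.

(ii) In the same way a preinjective non-injective label $M$ becomes $\tau^{-1}M$ after $m$ steps. So a preinjective label becomes injective after finitely many steps, then some $x_{i;t_N}$, and then preprojective at the next mutation at $i$. Preprojective and regular labels keep their type.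

(iii) We first find $N_1$ with label $x_{i;t_{N_1}}$. If the label at $t_0$ is preinjective, use the proof of (ii). If it is a preprojective $M$, choose $r$ with $\tau^rM=0$. If all labels at $t_{-1},\dots,t_{-mr}$ were modules, they would be preprojective, and (i) would give $M=\tau^{-r}M''$ with $M''=\tau^rM\neq0$. So one of them is not a module. Now let $N\le N_1$ be the largest index such that $t_N$ arises from $t_{N-1}$ by mutation at $i$. Then $x_{i;t_N}=x_{i;t_{N_1}}$, and $i$ is a sink of $Q_N$.

(iv) Let $t_{N+1}=\mu_i(t_N)$. The $\sigma_iM_\lambda$ are infinitely many non-isomorphic indecomposables of dimension vector $\delta$, so by (M4) one of them is homogeneous quasi-simple. Lemma~\ref{lem:refl} gives $z[t_{N+1}]=\pi_i^{\delta_i}z[t_N]$. Since $\sum q_j\delta_j=2\delta_i$, we also have $\mathbf y_{t_{N+1}}^\delta=\mathbf y_{t_N}^\delta\,y_{i;t_N}^{-2\delta_i}(1\oplus y_{i;t_N})^{2\delta_i}=\pi_i^{2\delta_i}\mathbf y_{t_N}^\delta$. Lemma~\ref{lem:cheb}(i) yields $z_n[t_{N+1}]=\pi_i^{n\delta_i}z_n[t_N]$.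
\end{proof}

\section{Positivity}\label{sec:positive}

\subsection{The recurrence}

For a preprojective $M$, both $\operatorname{Hom}(M,M_\lambda)$ and $\operatorname{Ext}^1(M_\lambda,M)$ have dimension $-\partial(M)$. When the defect is $-1$ there is one extension and one map up to scalars, and they supply the two terms of the product $zX_M$.

\begin{lemma}\label{lem:rec}
Let $t$ be an affine seed and $M$ an indecomposable representation of $Q_t$ with $\partial(M)=-1$ and $|\underline{\dim}\,M|\ge|\delta|$. There are unique indecomposables $M^\pm$ with $\underline{\dim}\,M^\pm=\underline{\dim}\,M\pm\delta$. They are preprojective of defect $-1$, and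
\[
z[t]\,X_M[t]=X_{M^+}[t]+\mathbf y_t^\delta X_{M^-}[t].
\]
\end{lemma}

\begin{proof}
\emph{Maps to $M_\lambda$.} A proper submodule of $M_\lambda$ is preprojective: by (M3) its summands are preprojective or regular, and a nonzero regular submodule of the quasi-simple $M_\lambda$ is all of it. Let $Y$ be indecomposable with $\partial(Y)=-1$ and $|\underline{\dim}\,Y|\ge|\delta|$, and let $0\neq f\colon Y\to M_\lambda$. We claim that $f$ is onto with indecomposable preprojective kernel of defect $-1$. The map $f$ is not injective, since otherwise it would be an isomorphism by size, while $\partial(M_\lambda)=0$. So $\ker f$ is a nonzero preprojective module and $\partial(\ker f)\le-1$. If $f$ were not onto, then also $\partial(\operatorname{im}f)\le-1$, contradicting $\partial(Y)=-1$. So $f$ is onto and $\partial(\ker f)=-1$, which allows only one summand.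

\emph{The modules $M^\pm$.} Let $d=\underline{\dim}\,M$. We have $\operatorname{Ext}^1(M,M_\lambda)\cong D\operatorname{Hom}(M_\lambda,\tau M)=0$, so $\operatorname{Hom}(M,M_\lambda)$ has dimension $\langle d,\delta\rangle=1$. Let $f$ span $\operatorname{Hom}(M,\tau M_\lambda)$, where $\tau M_\lambda\cong M_\lambda$, and put $M^-=\ker f$. The vector $d+\delta$ satisfies $\langle d+\delta,d+\delta\rangle=1$ and $\partial(d+\delta)=-1$, so it belongs to a unique indecomposable $M^+$, which is preprojective; and $M^-$ is unique because $d-\delta$ is a real root too. Since $\langle M^+,M_\lambda\rangle=1$, there is a nonzero $g\colon M^+\to M_\lambda$. By the claim it is onto with indecomposable kernel of dimension vector $d$, so the kernel is $M$. The sequence $0\to M\to M^+\to M_\lambda\to0$ does not split, and its class $\varepsilon$ spans $\operatorname{Ext}^1(M_\lambda,M)\cong D\operatorname{Hom}(M,\tau M_\lambda)\cong\mathbb C$.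

\emph{The pairs that do not lift.} Let $A\subset M$ and $B'\subset M_\lambda$. The image of $\varepsilon$ in $\operatorname{Ext}^1(B',M/A)$ is nonzero if and only if the map $\operatorname{Ext}^1(M_\lambda,M)\to\operatorname{Ext}^1(B',M/A)$ is nonzero. By naturality in (M2), its dual is the map $\operatorname{Hom}(M/A,\tau B')\to\operatorname{Hom}(M,\tau M_\lambda)=\mathbb Cf$ given by composition with $M\to M/A$ and with $\tau B'\to\tau M_\lambda$, which is injective as $\tau$ is left exact. This map is nonzero if and only if $A\subset\ker f$ and $\operatorname{im}f\subset\tau B'$. As $f$ is onto, the second condition says $\tau B'=\tau M_\lambda$. If $B'\ne M_\lambda$, then $B'$ and $\tau B'$ are preprojective, so the condition fails. The pairs that do not lift are thus the $(A,M_\lambda)$ with $A\subset M^-$, a closed set, and Lemma~\ref{lem:ses} gives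
\begin{equation}\label{eq:Frec}
F_MF_{M_\lambda}=F_{M^+}+\mathbf y^\delta F_{M^-}.
\end{equation}
Evaluate at $\hat{\mathbf y}_t$ and multiply by $\mathbf x_t^{g_d+g_\delta}$; by \eqref{eq:ydelta}, $\mathbf x_t^{g_d+g_\delta}\hat{\mathbf y}_t^{\,\delta}=\mathbf y_t^\delta\mathbf x_t^{g_d-g_\delta}$.
\end{proof}

\begin{remark}
In \eqref{eq:Frec} the modules $M,M^\pm$ do not depend on $\lambda$, which reproves that $F_{M_\lambda}$ does not. One may take for $M$ the indecomposable of dimension vector $\underline{\dim}\,P_i+\delta$, where $P_i$ is the projective at a vertex with $\delta_i=1$.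
\end{remark}

If $|\underline{\dim}\,M|\ge n|\delta|$, the lemma can be iterated: there are indecomposable preprojectives $M_k$ of dimension vector $\underline{\dim}\,M+k\delta$ for $k\ge-n$, and the lemma applies to $M_k$ for $k\ge1-n$. By Lemma~\ref{lem:cheb}(ii),
\begin{equation}\label{eq:zn}
z_n[t]\,X_M[t]=X_{M_n}[t]+\mathbf y_t^{n\delta}X_{M_{-n}}[t].
\end{equation}

\subsection{A summand of defect $-1$}

To use \eqref{eq:zn} in a given cluster we need a variable whose label has defect exactly $-1$. For the tilting module $\mathbb CQ=\bigoplus P_i$ we have $-\partial(P_i)=\langle P_i,\delta\rangle=\delta_i$, and the claim is that $\delta$ has an entry $1$. The general case reduces to this property of Euclidean diagrams: the basis dual to the summands replaces the simple roots, after a descent that makes its mutual products non-positive.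

\begin{lemma}\label{lem:defect}
Let $T=\bigoplus_{i=1}^mT_i$ be a basic tilting module over an affine quiver, with all $T_i$ preprojective or regular. Then $\partial(T_i)=-1$ for some $i$.
\end{lemma}

\begin{proof}
\emph{The dual basis.} With the order of (M5), the matrix $E=(\langle T_i,T_j\rangle)=(\dim\operatorname{Hom}(T_i,T_j))$ is unitriangular. The Euler form has determinant $1$, so the vectors $\underline{\dim}\,T_i$ form a basis of $\mathbb Z^m$. So do the vectors $e_j=\sum_l(E^{-1})_{lj}\,\underline{\dim}\,T_l$. They satisfy $\langle T_i,e_j\rangle=1$ for $i=j$ and $0$ otherwise, hence $\langle e_j,e_j\rangle=(E^{-1})_{jj}=1$. Moreover $\delta=\sum h_ie_i$ with $h_i=\langle T_i,\delta\rangle=-\partial(T_i)$. The hypothesis on $T$ gives $h_i\ge0$. Let $J=\{i\mid h_i>0\}$. The data $(e_i,h_i)_{i\in J}$ have the following properties: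
\[
\text{the } e_i\text{ are independent},\quad (e_i,e_i)=2,\quad\delta=\sum_{J}h_ie_i,\quad h_i>0,\quad\gcd(h_i)=1,
\]
the last because $\delta$ is primitive.

\emph{Descent.} For $i\ne j$ in $J$, the Cauchy--Schwarz inequality gives $(e_i,e_j)\le2$. Equality would make $e_i-e_j$ isotropic, so $e_i-e_j=c\sum h_le_l$, and then $ch_i=1$ and $ch_j=-1$, which is impossible. So $(e_i,e_j)\le1$. If $(e_i,e_j)=1$, replace $e_j$ by $e_j-e_i$ and $h_i$ by $h_i+h_j$. All five properties persist, since $(e_j-e_i,e_j-e_i)=2-2+2$ and $h_ie_i+h_je_j=(h_i+h_j)e_i+h_j(e_j-e_i)$. The process stops. Indeed, the form is positive definite on $\mathbb Z^m/\mathbb Z\delta$, so the classes $\bar e_i$ lie in the finite set of vectors of norm $2$. A relation $\sum a_i\bar e_i=0$ means $\sum a_ie_i\in\mathbb Z\delta$, so $h$ is the unique primitive positive relation of the tuple $(\bar e_i)$. Only finitely many $h$ can occur, while $\sum h_i$ increases at each step.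

\emph{The end of the descent.} Now $(e_i,e_j)\le0$ for $i\ne j$, so $((e_i,e_j))_{i,j\in J}$ is the Cartan matrix of a graph, and $h$ is a null vector because $(e_i,\delta)=0$. The graph is connected: if $J=J_1\sqcup J_2$ were a nontrivial orthogonal partition, then $u=\sum_{J_1}h_ie_i$ would satisfy $(u,u)=(u,\delta)=0$, so $u\in\mathbb Z\delta$, contradicting independence. By (M1) the final $h$ has an entry $1$. Each $h_i$ is a positive integer that never decreased, so at that position the original $h_i$ is $1$.
\end{proof}

The hypothesis cannot be dropped: the sum of the indecomposable injectives is tilting, and all its summands have positive defect.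

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $C$ be a cluster and $n\ge1$. By Lemma~\ref{lem:labels}(ii), for $N\gg0$ the labels of $C$ at $t_N$ are preprojective or regular modules, and by Proposition~\ref{prop:A} they are the summands of a basic tilting module. By Lemma~\ref{lem:defect}, some $c\in C$ has a label $M$ of defect $-1$. By Lemma~\ref{lem:labels}(i), after increasing $N$ by a multiple of $m$ we have $|\underline{\dim}\,M|\ge n|\delta|$. Then Lemma~\ref{lem:labels}(iv) and \eqref{eq:zn} give
\[
z_n\in\mathbb P\cdot\frac{X_{M_n}[t_N]+\mathbf y_{t_N}^{n\delta}X_{M_{-n}}[t_N]}{X_M[t_N]}.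
\]
The modules $M_{\pm n}$ are indecomposable and rigid, so the numerator is a sum of two $\mathbb P$-multiples of cluster variables, and its $C$-expansion has coefficients in $\mathbb{NP}$ by Theorem~\ref{thm:pos}. The denominator lies in $\mathbb Pc$. Hence $z_n$ is positive. Cluster monomials, among them the $X_R$, are positive by Theorem~\ref{thm:pos}, and so are the products $z_nX_R$.
\end{proof}

\section{Separating monomials}\label{sec:separate}

An element of $\mathcal B$ is of \emph{transjective type} if it is a cluster monomial with at least one transjective factor, and of \emph{regular type} if it is $z_nX_R$ with $n\ge0$, $R\in\mathcal E_{\mathcal R}$. The cluster monomials with only regular factors are the $X_R=z_0X_R$, so $\mathcal B$ is the disjoint union of the two types. Part (c) follows from the next proposition, whose proof occupies this section.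

\begin{proposition}\label{prop:sep}
Let $S\subset\mathcal B$ be finite and $b\in S$. There are a cluster $C$ and a Laurent monomial in $C$ that occurs with coefficient $1$ in the $C$-expansion of $b$ and does not occur in the $C$-expansion of any other element of $S$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c) from Proposition~\ref{prop:sep}]
Let $f$ be positive. By (a), $f=\sum_{u\in S}c_uu$ with $S\subset\mathcal B$ finite and $c_u\in\mathbb{ZP}$. For $b\in S$, the coefficient of the monomial of Proposition~\ref{prop:sep} in the $C$-expansion of $f$ is $c_b$. So $c_b\in\mathbb{NP}$. Together with (b), which makes all $\mathbb{NP}$-combinations of $\mathcal B$ positive, this shows that $\mathcal B$ is canonically positive.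
\end{proof}

\subsection{Newton polytopes of rigid modules}

If a monomial occurs in the $C$-expansion of a positive element $u$, Lemma~\ref{lem:val}(ii) places its Newton polytope in the initial variables inside that of $u$. For $u$ coming from a rigid module this is very restrictive. The $\mathbf y$-exponents record dimension vectors of submodules, and rigidity turns the Euler form into the dimension of a $\operatorname{Hom}$-space, which has a sign. Newton polytopes below are taken in $(\mathbf x,\mathbf y)$, and $\cdot$ is the standard scalar product.

\begin{lemma}\label{lem:newton}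
Let $U$ be rigid, $d=\underline{\dim}\,U$, and $p\in\mathbb N^m$ with $p\cdot d=0$. Let $d',\varepsilon,\omega\in\mathbb Z^m$ with $\omega\cdot d\ge0$. Suppose that $N(X_U\mathbf x^p)$ contains the point $(g_{d'}+\omega,\varepsilon)$ and a point with second component $\varepsilon+d'$. Then $\varepsilon=0$, $d'=d$ and $\omega=p$.
\end{lemma}

\begin{proof}
The polytope is the convex hull of points $(g_d+p+Be,e)$, where each $e$ is the dimension vector of a submodule of $U$. So $\varepsilon$ and $\varepsilon+d'$ are convex combinations of such $e$, and $g_{d'}+\omega=g_d+p+B\varepsilon$. Take the scalar product with $d$. By \eqref{eq:Be},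
\[
-\langle d,d'\rangle+\omega\cdot d=-\langle d,d\rangle+\langle d,\varepsilon\rangle-\langle\varepsilon,d\rangle ,
\]
that is, with $\psi=d-\varepsilon-d'$,
\begin{equation}\label{eq:three}
\langle d,\psi\rangle+\langle\varepsilon,d\rangle+\omega\cdot d=0 .
\end{equation}
Let $N'\subset U$ be a submodule. Since $\operatorname{Ext}^2=0$, the space $\operatorname{Ext}^1(U,U)=0$ surjects onto $\operatorname{Ext}^1(N',U)$ and onto $\operatorname{Ext}^1(U,U/N')$. So $\langle N',U\rangle=\dim\operatorname{Hom}(N',U)\ge0$ with equality only for $N'=0$, and $\langle U,U/N'\rangle=\dim\operatorname{Hom}(U,U/N')\ge0$ with equality only for $N'=U$. Now $\varepsilon$ is a convex combination of vectors $\underline{\dim}\,N'$ and $\psi$ is one of vectors $\underline{\dim}\,U/N'$. All three terms in \eqref{eq:three} are non-negative, hence zero, which forces $\varepsilon=0$ and $\psi=0$. Then $d'=d$ and $\omega=p$.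
\end{proof}

\begin{corollary}\label{cor:CM}
Let $u,b$ be cluster monomials and $C$ a cluster such that $b$ is a monomial in $C$. If $b$ occurs in the $C$-expansion of $u$, then $u=b$.
\end{corollary}

\begin{proof}
Write $u=X_U\mathbf x^p$ and $b=X_{U'}\mathbf x^{p'}$ as in Corollary~\ref{cor:A}(i), with $d'=\underline{\dim}\,U'$. Since $u$ is positive, $u-\mathbf y^\varepsilon b\in\mathbb Q_{sf}\cup\{0\}$ for some $\varepsilon\in\mathbb Z^m$. So $N(\mathbf y^\varepsilon b)\subset N(u)$ by Lemma~\ref{lem:val}(ii). The terms $e=0$ and $e=d'$ of $X_{U'}$ give the points $(g_{d'}+p',\varepsilon)$ and $(g_{d'}+p'+Bd',\varepsilon+d')$. Lemma~\ref{lem:newton} with $\omega=p'$ yields $\underline{\dim}\,U=d'$ and $p=p'$, and $U\cong U'$ by (M5).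
\end{proof}

\subsection{The defect as a valuation}

Let $v$ be the valuation in the initial cluster with $v(x_i)=\delta_i$ and $v(y_i)=0$. The weights $\delta_i$ are chosen so that the term $e$ of \eqref{eq:CC}, with $d=\underline{\dim}\,M$, has value
\[
-\langle e,\delta\rangle-\langle\delta,d-e\rangle=2\partial(e)-\partial(d)=\partial(d)-2\partial(d-e).
\]

\begin{lemma}\label{lem:v}
\begin{enumerate}
\item[(i)] If $M\neq0$ is preprojective, then $v(X_M)=-\partial(d)>0$ and $\operatorname{in}_v(X_M)=\mathbf x^{g_d}$.
\item[(ii)] If $M\neq0$ is preinjective, then $v(X_M)=\partial(d)>0$.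
\item[(iii)] If $R\in\mathcal E_{\mathcal R}$, then $v(X_R)=0$, and $\operatorname{in}_v(X_R)$ has non-negative coefficients and contains the terms $e=0$ and $e=\underline{\dim}\,R$.
\item[(iv)] $v(u)>0$ for $u$ of transjective type and $v(u)=0$ for $u$ of regular type.
\end{enumerate}
\end{lemma}

\begin{proof}
Use (M3). In (i) nonzero submodules have negative defect, so the maximum is attained only at $e=0$. In (ii) nonzero quotients have positive defect, so it is attained only at $e=d$. In (iii) submodules have $\partial(e)\le0$, with equality at $e=0$ and $e=\underline{\dim}\,R$; the signs follow from Corollary~\ref{cor:A}(ii). With $v(x_i)=\delta_i>0$, this shows that $v$ is positive on transjective and zero on regular cluster variables. Proper nonzero submodules of $M_\lambda$ are preprojective, so by \eqref{eq:ydelta} $z$ equals $\mathbf x^{g_\delta}+\mathbf y^\delta\mathbf x^{-g_\delta}$ plus terms of negative value, and $v(\mathbf x^{g_\delta})=-\langle\delta,\delta\rangle=0$. Hence $z_n$ equals $\mathbf x^{ng_\delta}+\mathbf y^{n\delta}\mathbf x^{-ng_\delta}$ plus terms of negative value, and $v(z_n)=0$.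
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sep} for $b$ of transjective type]
Take a cluster $C$ containing all factors of $b$, and the monomial $b$. It does not occur in other cluster monomials by Corollary~\ref{cor:CM}. It does not occur in an element $u$ of regular type by Lemma~\ref{lem:val}(iii), since $u$ is positive and $v(u)=0<v(b)$.
\end{proof}

\subsection{The clusters $C_k$}

From now on $b=z_nX_R$ with $n\ge0$. We look for clusters in which $X_R$ is a monomial and $z$ looks as in the Kronecker case. They should contain two consecutive terms of the recurrence of Lemma~\ref{lem:rec} and $m-2$ regular variables, including those of the summands of $R$.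

\begin{lemma}\label{lem:wing}
A rigid regular module has at most $m-2$ non-isomorphic indecomposable summands. For every $R\in\mathcal E_{\mathcal R}$ there is a basic rigid regular module $R''=R_1\oplus\dots\oplus R_{m-2}$ with indecomposable $R_l$ such that every indecomposable summand of $R$ is one of the $R_l$.
\end{lemma}

\begin{proof}
Consider the part of a rigid regular module in a tube of rank $p$, and suppose it is nonzero. Let $X$ be a summand of maximal length $l$, with string $E_a,\dots,E_{a+l-1}$. We claim that $E_{a+l}$ is a composition factor of no summand $Y$, including $Y=X$. Otherwise the string of $Y$ can be written $E_{a'},\dots,E_{a'+l'-1}$ with integers $a'\le a+l\le a'+l'-1$, and $l'\le l$ gives $a'\ge a+1$. The uniserial object with string $E_{a'-1},\dots,E_{a+l-1}$ is nonzero, it is a quotient of $X$ because $a'-1\ge a$, and it is a subobject of $\tau Y$, whose string is $E_{a'-1},\dots,E_{a'+l'-2}$. So $0\ne\operatorname{Hom}(X,\tau Y)\cong D\operatorname{Ext}^1(Y,X)$, contradicting rigidity.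

Thus the part lies in the subcategory of objects of the tube that do not involve one fixed quasi-simple. This subcategory is closed under extensions, and by (M4) it is the category of representations of a linearly oriented quiver of type $A_{p-1}$ (zero if $p=1$). By (M5) the part has at most $p-1$ non-isomorphic indecomposable summands and can be completed there to a rigid module with exactly $p-1$. Different tubes have no extensions between them, and $\sum(p_i-1)=m-2$.
\end{proof}

Fix $R''$ for our $R$. Let $T$ be the basic tilting module with the same summands as the Bongartz completion $R''\oplus E$. It has no preinjective summand $I$: for $M_\lambda$ we have $\operatorname{Ext}^1(R'',M_\lambda)=0$, since $R''$ has no summand in a homogeneous tube, hence $\operatorname{Ext}^1(I,M_\lambda)=0$ by (M5), while $\langle I,M_\lambda\rangle=-\partial(I)<0$. By Lemma~\ref{lem:wing} the regular part of $T$ is $R''$. So $T=R''\oplus A\oplus A'$ with $A,A'$ preprojective, and by Lemma~\ref{lem:defect} we may assume $\partial(A)=-1$. For $k\ge0$ let $M_k$ be the indecomposable with dimension vector the real root $\underline{\dim}\,A+k\delta$;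 it is preprojective of defect $-1$. Put
\[
w_k=X_{M_k},\qquad r_l=X_{R_l},\qquad C_k=\{r_1,\dots,r_{m-2},w_k,w_{k+1}\},\qquad s=w_{k+1}/w_k ,
\]
and $r^\beta=\prod r_l^{\beta_l}$ for $\beta\in\mathbb Z^{m-2}$. The \emph{weight} of a Laurent monomial in $C_k$ is its total degree in $w_k,w_{k+1}$. By Lemma~\ref{lem:v}, $v(w_k)=1$ and $v(r_l)=0$, so the weight is the $v$-value. The monomials of weight $0$ are the $s^jr^\beta$.

\begin{lemma}\label{lem:Ck}
Each $C_k$, $k\geq0$, is a cluster. For $k\ge1$ the $C_k$-expansion of $z$ is
\[
z=s+\mathbf y^\delta s^{-1}+\kappa\,r^{\beta}\,w_k^{-1}w_{k+1}^{-1}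
\]
for some $\kappa\in\mathbb P$, $\beta\in\mathbb N^{m-2}$. For $n\ge1$ the part of weight $0$ of $z_n$ is $s^n+\mathbf y^{n\delta}s^{-n}$, and all other terms have negative weight.
\end{lemma}

\begin{proof}
We show that $R''\oplus M_k\oplus M_{k+1}$ is rigid; Proposition~\ref{prop:A} then gives the first claim. If $Y$ is preprojective and $Y'$ regular, then $\operatorname{Ext}^1(Y,Y')\cong D\operatorname{Hom}(Y',\tau Y)=0$. This gives $\operatorname{Ext}^1(M_k,R'')=0$ and also, using $\langle\delta,\tau R''\rangle=0$,
\[
\dim\operatorname{Ext}^1(R'',M_k)=\dim\operatorname{Hom}(M_k,\tau R'')=\langle M_k,\tau R''\rangle=\langle A,\tau R''\rangle=\dim\operatorname{Ext}^1(R'',A)=0 .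
\]
Next, $\langle A,A\rangle=1$, $\langle A,\delta\rangle=1$ and $\langle\delta,A\rangle=-1$ give $\langle M_{k+1},M_k\rangle=1+k-(k+1)=0$ and $\langle M_k,M_{k+1}\rangle=1+(k+1)-k=2$. For indecomposable preprojectives $Y,Y'$, the spaces $\operatorname{Hom}(Y,Y')$ and $\operatorname{Ext}^1(Y,Y')\cong D\operatorname{Hom}(Y',\tau Y)$ are not both nonzero: otherwise maps $Y\to Y'\to\tau Y$, followed by irreducible maps from $\tau Y$ to $Y$ through a summand of the Auslander--Reiten sequence, would contradict directedness. So a non-negative Euler form forces $\operatorname{Ext}^1(Y,Y')=0$.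

Let $k\ge1$. The clusters $C_{k-1}$ and $C_k$ share $m-1$ variables, so $w_{k+1}w_{k-1}=\eta_1+\eta_2$, where by \eqref{eq:mut} the $\eta_i$ are $\mathbb P$-multiples of monomials in $w_k,r_1,\dots,r_{m-2}$ with no common variable. Applying $v$, the larger of the two exponents of $w_k$ is $2$. After renumbering, $\eta_1=\kappa_1w_k^2r^{\beta'}$ and $\eta_2=\kappa_2r^\beta$. Now apply $\operatorname{in}_v$. By Lemma~\ref{lem:v}(i) and linearity of $d\mapsto g_d$, we have $\operatorname{in}_v(w_{k+1}w_{k-1})=\operatorname{in}_v(w_k)^2$, so $\kappa_1\prod_l\operatorname{in}_v(r_l)^{\beta'_l}=1$. Each $\operatorname{in}_v(r_l)$ has at least two terms and so is not a unit among Laurent polynomials. Hence $\beta'=0$ and $\kappa_1=1$. Lemma~\ref{lem:rec} at $t_0$ gives $z=s+\mathbf y^\delta w_{k-1}/w_k$; substitute $w_{k-1}=(w_k^2+\eta_2)/w_{k+1}$. The last term of $z$ has weight $-2$, so $z_n$ is $F_n^{\mathbf y^\delta}(s+\mathbf y^\delta s^{-1})$ plus terms of negative weight.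
\end{proof}

Let $X_R=r^{\beta_0}$, $\beta_0\in\mathbb N^{m-2}$. The monomial that will detect $b=z_nX_R$ is $s^nr^{\beta_0}$. It has to be excluded from the other elements of regular type and from those of transjective type.

\subsection{Other rigid regular modules}

\begin{lemma}\label{lem:reg}
Let $R'\in\mathcal E_{\mathcal R}$, $j\in\mathbb Z$, $\beta\in\mathbb N^{m-2}$. If $s^jr^\beta$ occurs in the $C_k$-expansion of $X_{R'}$, then $j=0$ and $R'\cong R_\beta:=\bigoplus_lR_l^{\oplus\beta_l}$.
\end{lemma}

When $j\neq0$ the monomial $s^jr^\beta$ has a denominator $w_k$ or $w_{k+1}$, so it need not be a Laurent polynomial in $\mathbf x$, and Lemma~\ref{lem:val}(ii) does not apply directly. Its initial form for $v$ is one.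

\begin{proof}
The monomial has weight $0=v(X_{R'})$, and $\operatorname{in}_v(s)=\mathbf x^{g_\delta}$ by Lemma~\ref{lem:v}(i). Apply Lemma~\ref{lem:val}(i) to the $C_k$-expansion of the positive element $X_{R'}$: for some $\varepsilon\in\mathbb Z^m$,
\[
\operatorname{in}_v(X_{R'})-\mathbf y^\varepsilon\mathbf x^{jg_\delta}\operatorname{in}_v(X_{R_\beta})\in\mathbb Q_{sf}\cup\{0\}.
\]
By Lemmas~\ref{lem:v}(iii) and~\ref{lem:val}(ii), the Newton polytope of the subtracted term lies in $N(\operatorname{in}_vX_{R'})\subset N(X_{R'})$. With $\rho=\underline{\dim}\,R_\beta$, it contains $(g_\rho+jg_\delta,\varepsilon)$ and $(g_\rho+jg_\delta+B\rho,\varepsilon+\rho)$. Apply Lemma~\ref{lem:newton} with $U=R'$, $p=0$, $\omega=jg_\delta$; here $\omega\cdot\underline{\dim}\,R'=-j\langle R',\delta\rangle=0$ because $R'$ is regular. We get $\underline{\dim}\,R'=\rho$, so $R'\cong R_\beta$, and $jg_\delta=0$, so $j=0$ since $g_\delta\neq0$.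
\end{proof}

\begin{example}
Let $Q$ have arrows $1\to2$, $2\to3$, $1\to3$. Then $\delta=(1,1,1)$, $\partial(d)=d_1-d_3$, $g_\delta=(1,0,-1)$, and $\hat y_1=y_1x_2x_3$, $\hat y_2=y_2x_3/x_1$, $\hat y_3=y_3/(x_1x_2)$. The simple module $S_2$ and the indecomposable $R'$ of dimension vector $(1,0,1)$ are rigid and regular, with $F_{S_2}=1+y_2$ and $F_{R'}=1+y_3+y_1y_3$. The representations of dimension vector $\delta$ with three nonzero maps form an infinite family, which contains modules $M_\lambda$ by (M4), so $F_{M_\lambda}=1+y_3+y_2y_3+y_1y_2y_3$. Hence $F_{S_2}F_{R'}=F_{M_\lambda}+y_2+y_1y_3$, and multiplying by $\mathbf x^{g_\delta}=x_1/x_3$ gives $X_{S_2}X_{R'}=z+y_2+y_1y_3$. For $R''=S_2$ and $r=X_{S_2}$, the part of weight $0$ of $X_{R'}$ in $C_k$, $k\geq1$, is $(s+\mathbf y^\delta s^{-1}+y_2+y_1y_3)\,r^{-1}$. Powers of $s$ do appear, but always with a negative power of $r$, as the lemma requires.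
\end{example}

\subsection{Elements of transjective type}

\begin{lemma}\label{lem:trans}
Let $u\in\mathcal B$ be of transjective type. For $k\gg0$, no monomial $s^jr^\beta$ with $j\ge0$ and $\beta\in\mathbb N^{m-2}$ occurs in the $C_k$-expansion of $u$.
\end{lemma}

The valuation $v$ is of no use here, because $v(u)>0$. As for the Kronecker quiver, we measure the order of the pole in a transjective factor of $u$.

\begin{proof}
By Lemma~\ref{lem:labels}(iii), a transjective factor of $u$ equals $x_{i;t}$ with $t=t_N$ and $i$ a sink of $Q_N$. Let $\mu$ be the valuation in the cluster $\mathbf x_t$ with $\mu(x_{i;t})=-1$ and $\mu=0$ on the other $x_{j;t}$ and on $\mathbf y$. Let $M$ be a rigid representation of $Q_N$ with $d=\underline{\dim}\,M$. Since $i$ is a sink, the term $e$ of $X_M[t]$ has $\mu$-value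
\[
\langle e,\alpha_i\rangle+\langle\alpha_i,d-e\rangle=d_i-\sum_{j\to i}e_j\le d_i,
\]
with equality at $e=0$, and there is no cancellation by Corollary~\ref{cor:A}(ii). So $\mu(X_M[t])=\dim M_i$. By Proposition~\ref{prop:A}, the factors of $u$ other than $x_{i;t}$ have labels $x_{j;t}$, $j\neq i$, or $M$ with $M_i=0$. Hence $\mu(u)<0$, and by Lemma~\ref{lem:val}(iii) every monomial in the $C_k$-expansion of $u$ has negative $\mu$-value.

On the other hand $\mu(r_l)\ge0$, because the label of $r_l$ at $t_N$ is a module. The seeds $t_0$ and $t_N$ are $|N|$ steps apart. At each step, in either direction, one cluster variable has a module label that turns into an initial variable, and all other module labels change dimension vector by the same simple reflection. The $w_k$ are distinct, so for all but at most $|N|$ values of $k$ the label of $w_k$ at $t_N$ is a module of dimension vector $c(\underline{\dim}\,A+k\delta)=c(\underline{\dim}\,A)+k\delta$, where $c$ is a fixed product of simple reflections. For $k\gg0$ this gives $\mu(s)=\delta_i>0$, hence $\mu(s^jr^\beta)\ge0$.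
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sep} for $b=z_nX_R$]
Choose $k\ge1$ so large that Lemma~\ref{lem:trans} holds for all elements of transjective type in the finite set $S$. Then $s^nr^{\beta_0}$ occurs in none of them. Let $u=z_{n'}X_{R'}$ be of regular type, and let $W$ be the part of weight $0$ of the $C_k$-expansion of $X_{R'}$. All terms of $X_{R'}$ have weight at most $v(X_{R'})=0$ by Lemma~\ref{lem:val}(iii). So by Lemma~\ref{lem:Ck} the part of weight $0$ of $u$ is $(s^{n'}+\mathbf y^{n'\delta}s^{-n'})W$ if $n'\ge1$ and $W$ if $n'=0$. If $s^nr^{\beta_0}$ occurs in $u$, then some $s^jr^{\beta_0}$ occurs in $W$, and Lemma~\ref{lem:reg} gives $R'\cong R_{\beta_0}\cong R$, so $W=r^{\beta_0}$. Since $n\ge0$, the monomial $s^nr^{\beta_0}$ then occurs exactly when $n'=n$, that is, $u=b$, and its coefficient is $1$.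
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{Uniqueness, structure constants and other coefficients}\label{sec:compl}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
(i) Let $\mathcal B'$ be another canonically positive basis. By Lemma~\ref{lem:atoms}, $\mathbb P\cdot\mathcal B=\mathbb P\cdot\mathcal B'$. By linear independence each $\mathbb P$-orbit in this set contains exactly one element of each basis.

(ii) A product of two elements of $\mathcal B$ is positive by Theorem~\ref{thm:main}(b), so its coefficients lie in $\mathbb{NP}$ by Theorem~\ref{thm:main}(c).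

(iii) Seeds of $\mathcal A$ and $\mathcal A'$ correspond when they are reached by the same sequence of mutations. By \cite[Thm~3.7]{FZ4}, $\varphi$ maps each cluster variable of $\mathcal A$ to a $\mathbb P'$-multiple of the corresponding cluster variable of $\mathcal A'$. So $\mathcal A'=\mathbb{ZP}'\cdot\varphi(\mathcal A)$, and $\varphi(\mathcal B)$ spans $\mathcal A'$.

Let $C$ and $C'$ be corresponding clusters, with $\varphi(c)=\pi_cc'$ and $\pi_c\in\mathbb P'$ for $c\in C$. Let $u\in\mathcal B$ have $C$-expansion $\sum_\alpha\kappa_\alpha\prod c^{\alpha_c}$ with $\kappa_\alpha\in\mathbb{NP}\setminus\{0\}$. Multiply by a monomial in $C$ to clear denominators, apply $\varphi$ to the resulting identity in $\mathbb{ZP}[\mathbf x^{\pm1}]$, and divide again: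
\[
\varphi(u)=\sum_\alpha\varphi(\kappa_\alpha)\prod\pi_c^{\alpha_c}\prod c'^{\,\alpha_c}.
\]
Since $\varphi$ maps $\mathbb P$ to $\mathbb P'$, it maps $\mathbb{NP}\setminus\{0\}$ to $\mathbb{NP}'\setminus\{0\}$. So $\varphi(u)$ is positive, and the same exponents $\alpha$ occur in $u$ and in $\varphi(u)$. Proposition~\ref{prop:sep} therefore carries over, with a coefficient in $\mathbb P'$ instead of $1$: if $f=\sum_{u\in S}c_u\varphi(u)$ with $S\subset\mathcal B$ finite and $c_u\in\mathbb{ZP}'$, then each $c_b$ is, up to a factor in $\mathbb P'$, the coefficient of a Laurent monomial in the expansion of $f$ in some cluster of $\mathcal A'$. For $f=0$ this gives linear independence, and for $f$ positive it gives $c_b\in\mathbb{NP}'$.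
\end{proof}

\begin{thebibliography}{99}

\bibitem{BFZ} Berenstein, Fomin and Zelevinsky, \emph{Cluster algebras III}.

\bibitem{CK} Caldero and Keller, \emph{From triangulated categories to cluster algebras II}.

\bibitem{CKLP} Cerulli Irelli, Keller, Labardini-Fragoso and Plamondon, Compositio 149 (2013).

\bibitem{Dup} G. Dupont, \emph{Quantized Chebyshev polynomials and cluster characters with coefficients}, arXiv:0908.4014 (2009).

\bibitem{FZ4} Fomin and Zelevinsky, \emph{Cluster algebras IV}.

\bibitem{GHKK} Gross, Hacking, Keel and Kontsevich, JAMS (2018).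

\bibitem{LS} Lee and Schiffler, Ann. of Math. (2015).

\bibitem{Rin} Ringel, LNM 1099.

\bibitem{Sch} Schofield, \emph{General representations of quivers}.

\end{thebibliography}
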